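# Soficity is not determined by the right action of the units

## 1. Two four-element monoids that agree in their unit columns

Take four symbols $1,g,a,b$ and put two multiplications on them. In the tables, the entry in row $x$ and column $y$ is the product $xy$.

| $M_4$ | $1$ | $g$ | $a$ | $b$ |
|---|---|---|---|---|
| $1$ | $1$ | $g$ | $a$ | $b$ |
| $g$ | $g$ | $1$ | $a$ | $b$ |
| $a$ | $a$ | $b$ | $a$ | $b$ |
| $b$ | $b$ | $a$ | $a$ | $b$ |

| $N_4$ | $1$ | $g$ | $a$ | $b$ |
|---|---|---|---|---|
| $1$ | $1$ | $g$ | $a$ | $b$ |
| $g$ | $g$ | $1$ | $b$ | $a$ |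
| $a$ | $a$ | $b$ | $a$ | $b$ |
| $b$ | $b$ | $a$ | $b$ | $a$ |

Both are monoids. The first consists of the four maps of a two-point set to itself, written on the right, so that $xy$ means "first $x$, then $y$": $g$ is the swap, and $a,b$ are the constant maps to the first and second point. The second is the direct product of the group $\{1,g\}$ with the monoid $\{1,e\}$, $e^2=e$, where $a=(1,e)$ and $b=(g,e)$. They are not isomorphic, since $N_4$ is commutative and $M_4$ is not. In both, the units are $1$ and $g$, and the two columns headed by units agree. The columns headed by $a$ and $b$ differ.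

Let us represent each of them by maps of a finite set in which different elements differ almost everywhere. The left regular representation $x\mapsto sx$ is not good enough: in $M_4$ the elements $1$ and $g$ act in the same way on $a$ and on $b$, which is half of the set. The remedy is to repeat the unit part many times. For $L\ge1$ let
$$X_L=\bigl(\{1,\dots,L\}\times\{1,g\}\bigr)\sqcup\{a,b\},$$
and for an element $s$ of the monoid define
$$\varphi(s)(i,h)=\begin{cases}(i,sh)& s\in\{1,g\},\\ sh& s\in\{a,b\},\end{cases}\qquad \varphi(s)(c)=sc\quad(c\in\{a,b\}).$$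
This makes sense because a product with a factor in $\{a,b\}$ lies in $\{a,b\}$. It satisfies $\varphi(st)=\varphi(s)\circ\varphi(t)$ exactly: apart from the label $i$, which is kept or forgotten, a point $(i,h)$ behaves like $h$, and the identity to be checked is $(st)h=s(th)$. If $s\ne s'$, then $sh\neq s'h$ for $h\in\{1,g\}$, since $h$ is invertible. So $\varphi(s)$ and $\varphi(s')$ differ at all points $(i,h)$, that is, on a proportion at least $2L/(2L+2)=1-\frac1{L+1}$ of $X_L$.

The columns $a$ and $b$ of the table matter only at two points out of $2L+2$. On the rest of $X_L$ one multiplies elements by units from the right and does nothing else. The same computation works for every finite monoid whose non-units form an ideal. This suggests that the quality of such representations depends only on how the units multiply from the right. We now turn this into a precise question.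

## 2. Sofic monoids and the right action of the units

Monoids are not assumed to be groups. The *units* of a monoid $M$ are its elements with a two-sided inverse. Green's relation $\mathcal J$ is defined by $s\,\mathcal J\,t$ if and only if $MsM=MtM$.

**Lemma 2.1.** Let $G$ be the group of units of $M$ and $I=M\setminus G$. The $\mathcal J$-class $J_1$ of the identity is a group if and only if $I$ is an ideal (possibly empty). In that case $J_1=G$.

*Proof.* If $u$ is a unit then $1=uu^{-1}\in MuM$, so $u\in J_1$. Thus $G\subseteq J_1$ always. Suppose $J_1$ is a group. It contains the idempotent $1$, and a group has only one idempotent, so $1$ is the identity of the group $J_1$. Hence all elements of $J_1$ are units and $J_1=G$. If $axb\in G$, then $1\in MxM$, so $x\in J_1=G$. So $x\in I$ implies $axb\in I$, and $I$ is an ideal. Conversely, let $I$ be an ideal. If $x\in J_1$ then $1\in MxM$. If $x$ were in $I$, we would get $1\in I$, which is false. So $J_1=G$. $\square$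

In the bicyclic monoid $\langle p,q\mid pq=1\rangle$ every element is of the form $q^ip^j$, and $p^i(q^ip^j)q^j=1$. So $J_1$ is everything, and it is not a group because $qp\ne1$.

For a finite nonempty set $X$, let $\mathrm{Map}(X)$ be the monoid of all maps $X\to X$ with $(\alpha\circ\beta)(x)=\alpha(\beta(x))$, and put
$$d_X(\alpha,\beta)=\frac{|\{x\in X:\alpha(x)\ne\beta(x)\}|}{|X|}.$$

**Definition (sofic monoid; Ceccherini-Silberstein and Coornaert).** A monoid $M$ is *sofic* if for every finite $K\subseteq M$ and every $\varepsilon>0$ there are a finite nonempty set $X$ and a map $\varphi:M\to\mathrm{Map}(X)$ with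

- (o) $\varphi(1_M)=\mathrm{id}_X$;
- (i) $d_X(\varphi(k_1k_2),\varphi(k_1)\circ\varphi(k_2))\le\varepsilon$ for all $k_1,k_2\in K$;
- (ii) $d_X(\varphi(k_1),\varphi(k_2))\ge1-\varepsilon$ for all distinct $k_1,k_2\in K$.

Section 1 shows that $M_4$ and $N_4$ are sofic. We shall call $\varphi$ a sofic approximation for $(K,\varepsilon)$. We use these facts. For groups the notion coincides with the usual notion of sofic group. The bicyclic monoid is not sofic. In a sofic monoid the $\mathcal J$-class of the identity is a single group, namely the group of units, and this group is sofic.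

The following question comes from Mark Kambites, "A large class of sofic monoids", arXiv:1401.7248 (2014). *Let $M$ and $N$ be monoids in each of which the $\mathcal J$-class of the identity is a group. Suppose there is a bijection $\rho:M\to N$ which restricts to an isomorphism between the groups of units, and such that $\rho(st)=\rho(s)\rho(t)$ whenever $t$ is a unit in $M$. If $M$ is sofic, must $N$ be sofic?* For $M_4$ and $N_4$ the identity map on the symbols is such a $\rho$.

The answer is no. Recall that a group is *residually finite* if every non-identity element survives in some finite quotient. Equivalently, every finite set of non-identity elements avoids the kernel of a single finite quotient (intersect finitely many normal subgroups of finite index). Kazhdan's property (T) is recalled in Section 8. For a group $\Gamma$, the wreath product $(\mathbb Z/2)\wr\Gamma$ is $V\rtimes\Gamma$ with $V=\bigoplus_{\gamma\in\Gamma}(\mathbb Z/2)\delta_\gamma$ and $\gamma\delta_{\gamma'}\gamma^{-1}=\delta_{\gamma\gamma'}$.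

**Theorem 2.2.** There are monoids $M,N$, in each of which the $\mathcal J$-class of the identity is a group, and a bijection $\rho:M\to N$ restricting to an isomorphism of the groups of units, such that $\rho(st)=\rho(s)\rho(t)$ whenever $s$ or $t$ is a unit, and such that $M$ is sofic but $N$ is not. In particular the answer to the question is no, even if $\rho$ respects multiplication by units on both sides.

More precisely, let $\Gamma$ be a residually finite group with Kazhdan's property (T), generated as a group by a finite nonempty set $Q_+$. Let $S$ be the submonoid of $\Gamma$ generated by $Q_+$, and suppose $t^{-1}\notin S$ for all $t\in Q_+$. Then such $M,N$ exist with group of units $(\mathbb Z/2)\wr\Gamma$. An example is $\Gamma=SL_3(\mathbb Z)$, $Q_+=\{I+e_{ij}:i\ne j\}$.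

For the example: $SL_3(\mathbb Z)$ is generated by the elementary matrices $I+e_{ij}$. It is residually finite, because a matrix $A\neq I$ is not congruent to $I$ modulo a large integer. It has (T) by Kazhdan (see Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, CUP 2008). The elements of $S$ have non-negative entries, so $(I+e_{ij})^{-1}=I-e_{ij}\notin S$.

The word "nonempty" only excludes a degenerate reading. If $Q_+=\emptyset$, then $\Gamma$ is trivial, the condition on $S$ is void, and the group of units would be $\mathbb Z/2$. By Theorem 3.1 below, no such $N$ could be non-sofic.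

## 3. Gluing cosets of stabilizers onto an approximation of the units

The computation of Section 1 invites us to prove that the answer is yes. Let $N$ have group of units $G$ and ideal $I=N\setminus G$. Replace the copies of the finite group $G$ by copies of a sofic approximation $Z$ of $G$, on which a point $z$ plays the role of an unknown element of $G$. The non-unit $m$ should send $z$ to "$mz$". The group $G$ acts on $I$ by right multiplication; for $r\in I$ let
$$H_r=\{h\in G:rh=r\}$$
be its stabilizer. If $m=r\gamma$ with $r$ a chosen orbit representative, then "$mz$" is recorded by the pair consisting of $r$ and the coset $H_r\gamma z$. In $M_4$ and $N_4$, for instance, $\{a,b\}$ is one orbit and $H_a=\{1\}$. If $H_r$ is finite, the coset is a finite union of points of $Z$. If it is infinite, we can look at it in a finite quotient of $G$. This works in the following generality.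

**Theorem 3.1.** Let $N$ be a monoid whose $\mathcal J$-class of $1$ is a group $G$. Suppose every stabilizer $H_r=\{h\in G:rh=r\}$ ($r\in N\setminus G$) is finite or an intersection of finite-index subgroups of $G$. Then $N$ is sofic if and only if $G$ is sofic. In particular a left cancellative monoid is sofic if and only if its group of units is sofic.

*Proof.* By Lemma 2.1, $G$ is the group of units and $I=N\setminus G$ is an ideal. If $N$ is sofic, so is $G$, by the facts recalled above. Now let $G$ be sofic.

**Step 1: coordinates on $I$.** The purpose is to describe products in terms of cosets. Fix a set of representatives of the right $G$-orbits in $I$. For $m\in I$ write $m=r_m\gamma_m$ with $r_m$ its representative and $\gamma_m\in G$ fixed. For a representative $r$ and $\gamma\in G$ we have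
$$m=r\gamma\iff r=r_m\text{ and }H_r\gamma=H_r\gamma_m .$$
Let $K\subseteq N$ be finite and $\varepsilon>0$; enlarging $K$, we may assume $1\in K$. Put $K_G=K\cap G$, $K_I=K\cap I$, $I_1=I\cap(K\cup KK)$, $R_0=\{r_m:m\in K_I\}$, $R_1=\{r_m:m\in I_1\}$. So $R_0\subseteq R_1$. For $n\in K$, $r\in R_0$ write
$$nr=r'\gamma,\qquad r'=r_{nr},\quad\gamma=\gamma_{nr}.$$
If $r=r_m$ with $m\in K_I$, then $nm=nr\gamma_m$ lies in the orbit of $nr$, so $r'=r_{nm}\in R_1$. For $h\in H_r$ we have $r'\gamma h=nrh=nr=r'\gamma$, so
$$\gamma H_r\subseteq H_{r'}\gamma.\tag{3.1}$$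
In particular, if $H_{r'}$ is finite then so is $H_r$.

**Step 2: a finite quotient for the infinite stabilizers.** We choose a finite quotient $\pi:G\to P$ such that $\pi(\gamma_m\gamma_{m'}^{-1})\notin\pi(H_r)$ for all distinct $m,m'\in K_I$ with $r_m=r_{m'}=r$ and $H_r$ infinite. For one such pair, $\gamma_m\gamma_{m'}^{-1}\notin H_r$, so some finite-index subgroup $L'\supseteq H_r$ does not contain it. Let $C$ be the normal core of $L'$, which has finite index. In $G/C$ the image of $\gamma_m\gamma_{m'}^{-1}$ is not in the image of $H_r$, since otherwise it would lie in $H_rC\subseteq L'$. There are finitely many pairs; divide by the intersection of the cores. The property for a quotient implies it for every finer quotient.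

**Step 3: an approximation of $G$ with a $P$-coordinate.** Let $E\subset G$ be the finite set consisting of

- $1$ and the elements of $K_G$;
- all $h\gamma_m$ with $m\in K_I$, $H_{r_m}$ finite, $h\in H_{r_m}$;
- all $h'\gamma_{nr}$ with $n\in K$, $r\in R_0$, $H_{r_{nr}}$ finite, $h'\in H_{r_{nr}}$.

Let $\psi_0:G\to\mathrm{Map}(Z_0)$ be a sofic approximation for $(E,\varepsilon')$. Put $Z=Z_0\times P$ and $\psi(g)(z,p)=(\psi_0(g)z,\pi(g)p)$. Call $z\in Z$ *good* if $\psi(ab)z=\psi(a)\psi(b)z$ for all $a,b\in E$ and $\psi(a)z\ne\psi(b)z$ for all distinct $a,b\in E$. The $P$-coordinate is exactly multiplicative, so at most $2|E|^2\varepsilon'|Z|$ points are not good.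

**Step 4: cosets become subsets of $Z$.** For $r\in R_1$, $a\in G$ and $F\subseteq Z$ set
$$[r;a]F=\begin{cases}\bigcup_{h\in H_r}\psi(ha)F& H_r\text{ finite},\\[2pt] Z_0\times\pi(H_ra)\,\mathrm{pr}_P(F)& H_r\text{ infinite}.\end{cases}$$
It depends only on the coset $H_ra$. Let $Y=\{(r,F):r\in R_1,\ F\subseteq Z\}\sqcup\{*\}$ and $X=(Z\times\{1,\dots,L\})\sqcup Y$. Define $\varphi(1)=\mathrm{id}_X$ and

- $\varphi(g)(z,i)=(\psi(g)z,i)$ for $g\in G$ (consistent at $g=1$, as $\psi(1)=\mathrm{id}$);
- $\varphi(m)(z,i)=(r_m,[r_m;\gamma_m]\{z\})$ for $m\in I_1$, and $\varphi(m)(z,i)=*$ for $m\in I\setminus I_1$;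
- for $n\in K\setminus\{1\}$ and $r\in R_0$: $\varphi(n)(r,F)=(r',[r';\gamma]F)$ with $nr=r'\gamma$ as in Step 1; all other values of $\varphi(n)$, $n\ne1$, on $Y$ are $*$.

**Step 5: multiplicativity at $(z,i)$ with $z$ good.** Two units, or a factor $1$: clear.

Let $m\in K_I$, $g\in K_G$. Since $r_m\gamma_mg=mg$, we have $r_{mg}=r_m$ and $H_{r_m}\gamma_mg=H_{r_m}\gamma_{mg}$. If $H_{r_m}$ is finite, goodness gives $\psi(h\gamma_m)\psi(g)z=\psi(h\gamma_mg)z$ for $h\in H_{r_m}$. If it is infinite, the sets are determined by their $P$-coordinates, where $\pi(H_{r_m}\gamma_m)\pi(g)=\pi(H_{r_m}\gamma_{mg})$. In both cases $[r_m;\gamma_m]\{\psi(g)z\}=[r_m;\gamma_{mg}]\{z\}$, which says $\varphi(m)\varphi(g)(z,i)=\varphi(mg)(z,i)$.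

Let $n\in K\setminus\{1\}$ (unit or not), $m\in K_I$, $r=r_m$. Then $\varphi(n)\varphi(m)(z,i)=(r',[r';\gamma][r;\gamma_m]\{z\})$. By (3.1), $H_{r'}\gamma H_r\gamma_m=H_{r'}\gamma\gamma_m$, and since $nm=r'\gamma\gamma_m$ this equals $H_{r'}\gamma_{nm}$. If $H_{r'}$ is finite, then $H_r$ is finite, and goodness gives $\psi(h'\gamma)\psi(h\gamma_m)z=\psi(h'\gamma h\gamma_m)z$ for $h'\in H_{r'}$, $h\in H_r$; so $[r';\gamma][r;\gamma_m]\{z\}=[r';\gamma_{nm}]\{z\}$. If $H_{r'}$ is infinite, use that $\mathrm{pr}_P([r;\gamma_m]\{z\})=\pi(H_r\gamma_m)\,\mathrm{pr}_P(z)$ whether $H_r$ is finite or not; then both sets equal $Z_0\times\pi(H_{r'}\gamma_{nm})\,\mathrm{pr}_P(z)$. As $r'=r_{nm}$, the value is $\varphi(nm)(z,i)$.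

**Step 6: separation at $(z,i)$ with $z$ good.** Distinct units in $K$ are separated by goodness. Units and non-units have values in disjoint parts of $X$. Non-units in different right orbits have different first coordinates. Let $m\neq m'$ in $K_I$ with $r_m=r_{m'}=r$, so $H_r\gamma_m\ne H_r\gamma_{m'}$. If $H_r$ is finite, these cosets are disjoint finite subsets of $E$, and goodness makes $[r;\gamma_m]\{z\}$ and $[r;\gamma_{m'}]\{z\}$ disjoint and nonempty. If $H_r$ is infinite, the right cosets $\pi(H_r)\pi(\gamma_m)$ and $\pi(H_r)\pi(\gamma_{m'})$ are different by Step 2, so the two sets differ.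

Since $|Y|$ does not depend on $L$, choosing $\varepsilon'$ small and then $L$ large gives (i) and (ii) within $\varepsilon$. So $N$ is sofic.

**Step 7: left cancellative monoids.** If $ab=1$ then $a(ba)=a=a\cdot 1$, so $ba=1$. If $axb=1$ then $(xb)a=1$, that is $x(ba)=1$, so also $(ba)x=1$ and $x$ is a unit. Hence the $\mathcal J$-class of $1$ is the group of units. If $mh=m=m\cdot1$ then $h=1$, so all stabilizers are trivial. $\square$

In the setting of the question, $\rho$ maps non-units to non-units, and $H_{\rho(r)}=\rho(H_r)$, because $\rho(r)\rho(h)=\rho(rh)$ equals $\rho(r)$ exactly when $rh=r$. So the hypothesis on stabilizers passes from $M$ to $N$, and under that hypothesis the answer to the question is yes: if $M$ is sofic, then so are the units of $M$, hence those of $N$, hence $N$. A counterexample needs an infinite stabilizer that is not an intersection of finite-index subgroups.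

## 4. A subgroup conjugated into itself, seen in finite quotients

The inclusion (3.1) shows which stabilizers to try. It comes from the left multiplication $r\mapsto nr$. Suppose $nr=rt$ with $t\in G$, and let $H=H_r$. Then (3.1) says $tHt^{-1}\subseteq H$. An infinite $H$ allows proper inclusion, but a finite quotient does not see the difference.

**Lemma 4.1.** Let $H\le G$ and $t,b\in G$ with $tHt^{-1}\subseteq H$ and $tbt^{-1}\in H$. Then $b$ lies in every finite-index subgroup of $G$ containing $H$.

*Proof.* Let $L\supseteq H$ have finite index, let $C$ be its normal core, and $\pi:G\to G/C$. The finite groups $\pi(t)\pi(H)\pi(t)^{-1}\subseteq\pi(H)$ have the same order, so they are equal. Hence $\pi(b)\in\pi(t)^{-1}\pi(H)\pi(t)=\pi(H)$, and $b\in HC\subseteq L$. $\square$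

For a concrete instance, take $G=(\mathbb Z/2)\wr\mathbb Z$ with $t$ the generator of $\mathbb Z$, so $t\delta_it^{-1}=\delta_{i+1}$. Let $H=\langle\delta_i:i\ge0\rangle$ and $b=\delta_{-1}$. Then $tHt^{-1}=\langle\delta_i:i\ge1\rangle$ is properly contained in $H$, $b\notin H$, and $tbt^{-1}=\delta_0\in H$. In the quotient $(\mathbb Z/2)\wr(\mathbb Z/n)$ the image of $H$ is the whole of $\bigoplus_{\mathbb Z/n}\mathbb Z/2$, so it contains the image of $b$.

Here Step 2 of the proof of Theorem 3.1 breaks down: no finite quotient separates $r$ from $rb$. If we ask only for the right action of $G$ on $r$, however, there is another way: replace $H$ by a large *finite* subgroup of it. This ignores left multiplication by non-units, and it will make $M$ sofic. For $N$, which has the left multiplication, Lemma 4.1 rules out finite quotients of this type. It does not rule out arbitrary sofic approximations, and for these we shall need property (T).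

## 5. The monoids $N$ and $M$

Fix $\Gamma,Q_+,S$ as in Theorem 2.2. Since $1\in S$, we have $1\notin Q_+$. Also $Q_+\cap Q_+^{-1}=\emptyset$, for if $t=s^{-1}$ with $s,t\in Q_+$, then $s^{-1}=t\in S$. Let $G=V\rtimes\Gamma=(\mathbb Z/2)\wr\Gamma$ and
$$H=\langle\delta_s:s\in S\rangle,\qquad b_t=\delta_{t^{-1}}\quad(t\in Q_+).$$

- For $t\in Q_+$, $tHt^{-1}=\langle\delta_{ts}:s\in S\rangle\subseteq H$. Also $b_tHb_t^{-1}=H$, as $V$ is abelian. So if $U\le G$ is the submonoid generated by $Q_+\cup\{b_t:t\in Q_+\}$, then $uHu^{-1}\subseteq H$ for all $u\in U$.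
- $b_t\notin H$, since $t^{-1}\notin S$, while $tb_tt^{-1}=\delta_1\in H$.
- $G$ is residually finite. Let $(v,\gamma)\ne1$. If $\gamma\neq1$, use a finite quotient of $\Gamma$. If $\gamma=1$ and $v\ne0$, take a finite quotient $\Gamma\to\bar\Gamma$ injective on the support of $v$; the induced homomorphism $(\mathbb Z/2)\wr\Gamma\to(\mathbb Z/2)\wr\bar\Gamma$, $\delta_\gamma\mapsto\delta_{\bar\gamma}$, has finite image and does not kill $v$.

**Definition of $N$.** Let $U'=\{n_u:u\in U\}$ be a copy of $U$, with $n_un_{u'}=n_{uu'}$, and let $T=U'\sqcup\{1\}$ with $1$ a *new* identity. Let $\Omega=\{H\gamma:\gamma\in G\}$ be the set of right cosets of $H$. On $N=(G\times T)\sqcup\Omega\sqcup\{0\}$ put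

- $(g,\tau)(g',\tau')=(gg',\tau\tau')$;
- $(g,1)\,H\gamma=H\gamma$ and $(g,n_u)\,H\gamma=Hu\gamma$;
- $H\gamma\,(g,1)=H\gamma g$ and $H\gamma\,(g,n_u)=0$;
- $\Omega\Omega=0$, and $0$ is absorbing.

So the units $(g,1)$ act on $\Omega$ from the right as usual and from the left trivially, while $n_u$ realizes "left multiplication by $u$ inside the coset". The latter is well defined: for $h\in H$, $uh\gamma=(uhu^{-1})u\gamma\in Hu\gamma$.

**Associativity of $N$.** Products with a factor $0$ are trivial, and $G\times T$ is a monoid. Let $x,y\in G\times T$ and $\omega,\omega'\in\Omega$, $\omega=H\gamma$.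

- $x(y\omega)=(xy)\omega$: $G\times T$ acts on the left of $\Omega$ through $T$, and $n_u(n_{u'}H\gamma)=Huu'\gamma=n_{uu'}H\gamma$.
- $(\omega x)y=\omega(xy)$: if $x,y\in G\times\{1\}$, this is the right action of $G$. Otherwise $xy\in G\times U'$, because $U'$ is an ideal of $T$, and both sides are $0$.
- $(x\omega)y=x(\omega y)$: if $y\in G\times U'$, both sides are $0$. If $y=(g,1)$, both are $Hu\gamma g$ (for $x=(g',n_u)$) or $H\gamma g$ (for $x=(g',1)$).
- Two or three factors from $\Omega$: since $\Omega$ and its translates lie in $\Omega\cup\{0\}$ and $(\Omega\cup\{0\})^2=0$, both bracketings are $0$.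

The identity is $(1,1)$. The set $I=(G\times U')\sqcup\Omega\sqcup\{0\}$ is an ideal, and the elements of its complement $G\times\{1\}\cong G$ are units. An ideal not containing the identity contains no unit, so $G\times\{1\}$ is the group of units, and it is the $\mathcal J$-class of $1$ by Lemma 2.1.

**Definition of $M$.** Same set. Put $x\circ y=xy$ (product in $N$) if $x$ or $y$ is a unit, and $x\circ y=0$ if $x,y\in I$.

**Associativity of $M$.** If at most one of three factors is in $I$, then every product formed in either bracketing has a unit factor, so both bracketings are computed in $N$. If at least two factors are in $I$, both bracketings are $0$: a product of an element of $I$ with a unit is in $I$, so in each bracketing at some stage two elements of $I$ are multiplied and give $0$, and $g0=0g=0$ for units $g$. Again $I$ is an ideal, so $G\times\{1\}$ is the group of units and the $\mathcal J$-class of $1$.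

Let $\rho:M\to N$ be the identity map of the set. It is an isomorphism on units, and $\rho(s\circ t)=\rho(s)\rho(t)$ whenever $s$ or $t$ is a unit. It remains to show that $M$ is sofic and $N$ is not.

## 6. Finite subgroups of $H$ make $M$ sofic

Let $K\subseteq M$ be finite and $\varepsilon>0$.

**Step 1: replace $H$ by a finite subgroup.** Set $K_G=\{g:(g,1)\in K\}$, $K_\Omega=K\cap\Omega$ and $\Omega_1=K_\Omega\cup K_\Omega K_G$. Let $C_1\subset G$ and $U_1\subset U$ be the finite sets of all $a$, respectively $u$, occurring in elements $(a,n_u)\in K$. For $\omega\in\Omega_1$ choose $\gamma_\omega$ with $\omega=H\gamma_\omega$. The finitely many elements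
$$\gamma_\omega g\gamma_{\omega g}^{-1}\in H\qquad(\omega\in K_\Omega,\ g\in K_G)$$
generate a *finite* subgroup $H_0\le H$, because $H$ is an elementary abelian $2$-group.

**Step 2: choose a finite quotient.** For distinct $\omega,\omega'\in K_\Omega$ we have $\gamma_\omega\gamma_{\omega'}^{-1}\notin H\supseteq H_0$. Hence $\gamma_\omega\gamma_{\omega'}^{-1}h^{-1}\ne1$ for the finitely many $h\in H_0$. As $G$ is residually finite, there is a finite quotient $\pi:G\to P$ which is injective on $K_G$ and on $C_1$, and such that $\pi(\gamma_\omega\gamma_{\omega'}^{-1})\notin\bar H_0:=\pi(H_0)$ for all distinct $\omega,\omega'\in K_\Omega$.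

**Step 3: the maps.** Let $Y=(\bar H_0\backslash P)\sqcup(U_1\times P)\sqcup\{*\}$, where $\bar H_0\backslash P$ is the set of cosets $\bar H_0p$, and $X=(P\times\{1,\dots,L\})\sqcup Y$. Define $\varphi$ as follows.

- $\varphi(g,1)$ maps $(p,i)\mapsto(\pi(g)p,i)$ and $(u,p)\mapsto(u,\pi(g)p)$, and it is the identity on $(\bar H_0\backslash P)\sqcup\{*\}$.
- Every non-unit maps all of $Y$ to $*$.
- On $P\times\{1,\dots,L\}$: $\varphi(a,n_u)(p,i)=(u,\pi(a)p)$ if $u\in U_1$; $\varphi(\omega)(p,i)=\bar H_0\pi(\gamma_\omega)p$ if $\omega\in\Omega_1$; all other non-units, including $0$, map to $*$.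

**Step 4: verification.** We have $\varphi(1)=\mathrm{id}_X$. For $k_1,k_2\in K$ we check $\varphi(k_1\circ k_2)=\varphi(k_1)\varphi(k_2)$ at every $(p,i)$.

- Two units: clear.
- $(g,1)\circ(a,n_u)=(ga,n_u)$, and both sides give $(u,\pi(ga)p)$. $(a,n_u)\circ(g,1)=(ag,n_u)$, and both sides give $(u,\pi(ag)p)$.
- $(g,1)\circ\omega=\omega$, and $\varphi(g,1)$ is the identity on $\bar H_0\backslash P$.
- $\omega\circ(g,1)=\omega g$: $\bar H_0\pi(\gamma_\omega)\pi(g)p=\bar H_0\pi(\gamma_{\omega g})p$, since $\gamma_\omega g\gamma_{\omega g}^{-1}\in H_0$.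
- A factor $0$, or two non-units: both sides are $*$.

Distinct elements of $K$ differ at every $(p,i)$. Elements of different types (units, $G\times U'$, $\Omega$, $0$) have values in disjoint parts of $X$, and within each type this is the choice of $\pi$ (in $G\times U'$, either $u\neq u'$, or $u=u'$ and $\pi(a)\ne\pi(a')$). Since $|Y|$ does not depend on $L$, for large $L$ we have $|Y|/|X|\le\varepsilon$. Hence $M$ is sofic.

## 7. Fibers that grow under $Q_+$

In $N$ the last case of Step 4 fails, since $n_t$ and $n_{b_t}$ act on $\Omega$. We now extract from a sofic approximation of $N$ a system of permutations with a real function that increases. Let $F$ be the free group on $Q_+$, $Q=Q_+\cup Q_+^{-1}$ and $d=|Q|=2|Q_+|$. Permutations $(\sigma_t)_{t\in Q_+}$ of a set $X$ give a homomorphism $F\to\mathrm{Sym}(X)$, $w\mapsto\sigma_w$.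

**Proposition 7.1.** There are $\varepsilon_*>0$ and finitely many pairs $(w_j,w_j')\in F^2$, with $w_j,w_j'$ having equal images in $\Gamma$, such that there do *not* exist a finite nonempty set $X$, permutations $\sigma_t$ $(t\in Q_+)$ of $X$, a function $W:X\to\mathbb R$ and $B\subseteq X$ with $|B|\le\varepsilon_*|X|$, such that for every $x\notin B$:

- (A1) $W(\sigma_tx)>W(x)$ for all $t\in Q_+$;
- (A2) $\sigma_{w_j}^{-1}x=\sigma_{w_j'}^{-1}x$ for all $j$.

If $B=\emptyset$, (A1) is absurd, because $W$ cannot increase strictly along a cycle of $\sigma_t$. With a small exceptional set, (A1) is possible in general. The analogous statement for $\Gamma=\mathbb Z$, $Q_+=\{t\}$ is false: let $X=\mathbb Z/n$, represented by $0,\dots,n-1$, $\sigma_t(x)=x+1$, $W(x)=x$ and $B=\{n-1\}$. Then (A1) holds off $B$, (A2) holds everywhere for any pairs equal in $\mathbb Z$, and $|B|/|X|=1/n$. So property (T) must enter. We prove Proposition 7.1 in Sections 8 and 9 and use it now.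

**Claim.** Proposition 7.1 implies that $N$ is not sofic.

*Proof.* Suppose $N$ is sofic.

**Step 1: the relations and the finite set $K$.** Identify $g\in G$ with $(g,1)$. Write $m=H\in\Omega$, $n_u$ for $(1,n_u)$, and $b=b_t$ for the element belonging to $t\in Q_+$. In $N$,
$$n_tm=Ht=mt,\quad n_bm=Hb=mb,\quad m\,tb=H(tbt^{-1})t=Ht=mt,\quad mb=Hb\ne H=m.\tag{7.1}$$
Let $R\ge1$ bound the lengths of the words $w_j,w_j'$ in the alphabet $Q$. Let $K$ consist of the images in $\Gamma\le G$ of all words of length $\le R$ over $Q$, and of $b_t,\ tb_t,\ m,\ mt,\ mb_t,\ n_t,\ n_{b_t}$ for $t\in Q_+$. This finite set does not depend on $\varepsilon$. Take $\varphi:N\to\mathrm{Map}(X)$ for $(K,\varepsilon)$. Below, "a.e." means: for all $x\in X$ outside a set of size $\le C\varepsilon|X|$, with $C$ depending only on $K$, $Q_+$ and $R$. We combine only boundedly many such statements.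

**Step 2: replace the maps of units by permutations.** For $g\in Q\cup\{b_t:t\in Q_+\}$ we have $g,g^{-1}\in K$ (note $b_t^{-1}=b_t$). So $\varphi(g)\varphi(g^{-1})x=x$ off $\varepsilon|X|$ points, and $|\operatorname{im}\varphi(g)|\ge(1-\varepsilon)|X|$. Choose one preimage of each image point; on the set of chosen points $\varphi(g)$ is injective, and the restriction extends to a permutation of $X$. This gives permutations $\sigma_t,\sigma_{b_t}$ $(t\in Q_+)$ agreeing with $\varphi(t),\varphi(b_t)$ off $\varepsilon|X|$ points. Put $\sigma_{t^{-1}}=\sigma_t^{-1}$. It agrees with $\varphi(t^{-1})$ off $3\varepsilon|X|$ points, for the following reasons.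

- $\varphi(t)\varphi(t^{-1})x=x$ off $\varepsilon|X|$ points.
- Let $E_t=\{\sigma_t\ne\varphi(t)\}$. The points $x$ with $\varphi(t^{-1})x\notin E_t$ are mapped by $\varphi(t^{-1})$ onto $\operatorname{im}\varphi(t^{-1})\setminus E_t$, so there are at least $(1-\varepsilon)|X|-|E_t|$ of them. Hence $\varphi(t^{-1})x\in E_t$ for at most $\varepsilon|X|+|E_t|\le2\varepsilon|X|$ points $x$.
- For all other $x$, $\sigma_t\varphi(t^{-1})x=\varphi(t)\varphi(t^{-1})x=x$.

**Step 3: words, and condition (A2).** Let $\bar w$ denote the image of a word $w$ in $\Gamma$. We claim $\sigma_wx=\varphi(\bar w)x$ a.e. for all words $w$ over $Q$ of length $\le R$. For the empty word this is $\varphi(1)=\mathrm{id}_X$. If it holds for $w$ of length $<R$ and $q\in Q$, then a.e.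
$$\sigma_q\sigma_wx=\varphi(q)\sigma_wx=\varphi(q)\varphi(\bar w)x=\varphi(q\bar w)x.$$
The first equality holds a.e. because $\sigma_w$ is a permutation, so it pulls a small set back to a set of the same size; the last one holds because $q,\bar w\in K$. Apply the claim to $w_j^{-1}$ and $w_j'^{-1}$, which have equal images in $\Gamma$: condition (A2) holds a.e.

**Step 4: four relations for the map of $m$.** Let $f=\varphi(m)$. By (7.1), a.e., for all $t\in Q_+$ and $b=b_t$:

- (a) $\varphi(n_t)f(x)=\varphi(mt)x=f(\varphi(t)x)=f(\sigma_tx)$;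
- (b) $\varphi(n_b)f(x)=\varphi(mb)x=f(\varphi(b)x)=f(\sigma_bx)$;
- (c) $f(\sigma_t\sigma_bx)=f(\varphi(tb)x)=\varphi(mtb)x=\varphi(mt)x=f(\sigma_tx)$;
- (d) $f(\sigma_bx)=\varphi(mb)x\ne\varphi(m)x=f(x)$.

In (c) we used $\sigma_t\sigma_bx=\varphi(t)\sigma_bx=\varphi(t)\varphi(b)x=\varphi(tb)x$ a.e., as $\sigma_b$ is a permutation. Relations (a) and (b) say that $\sigma_t$ and $\sigma_b$ essentially map fibers of $f$ into fibers. Relation (d) says that $x$ and $\sigma_bx$ are in different fibers, and (c) says that $\sigma_t$ merges these two fibers.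

**Step 5: the fiber size increases.** Let $B_0$, $|B_0|\le C\varepsilon|X|$, be the exceptional set for (a)–(d), and let $W(x)=|f^{-1}(f(x))|$. Let
$$B_1=B_0\cup\{x:|f^{-1}(f(x))\cap B_0|>\tfrac1{10}W(x)\}.$$
The second set is a union of fibers of $f$ of total size at most $10|B_0|$, so $|B_1|\le11|B_0|$. Let $B_2=B_1\cup\bigcup_{t\in Q_+}\sigma_{b_t}^{-1}(B_1)$. Let $x\notin B_2$, $t\in Q_+$, $b=b_t$ and $y=\sigma_bx$. Then $x,y\notin B_1$.

If $f(x')=f(x)$ and $x'\notin B_0$, then by (b) at $x'$ and at $x$, $f(\sigma_bx')=\varphi(n_b)f(x')=\varphi(n_b)f(x)=f(y)$. At least $\frac9{10}W(x)$ points $x'$ are available and $\sigma_b$ is injective, so $W(y)\ge\frac9{10}W(x)$.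

In the same way, by (a), $f(\sigma_tx')=f(\sigma_tx)$ for all $x'\in f^{-1}(f(x))\setminus B_0$, and $f(\sigma_ty')=f(\sigma_ty)$ for all $y'\in f^{-1}(f(y))\setminus B_0$. By (c), $f(\sigma_ty)=f(\sigma_tx)$. By (d) the fibers through $x$ and $y$ are disjoint, and $\sigma_t$ is injective. So the fiber through $\sigma_tx$ contains the disjoint images of both reduced fibers, and
$$W(\sigma_tx)\ \ge\ \tfrac9{10}\bigl(W(x)+W(y)\bigr)\ \ge\ \tfrac9{10}\cdot\tfrac{19}{10}\,W(x)\ >\ W(x).$$

**Step 6: contradiction.** Let $B$ be $B_2$ together with the exceptional set for (A2). Then $|B|\le C'\varepsilon|X|$ with $C'>0$ independent of $\varepsilon$, and (A1), (A2) hold off $B$. For $\varepsilon\le\varepsilon_*/C'$ this contradicts Proposition 7.1. $\square$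

## 8. Property (T) as a sum of squares

A group $\Gamma$ generated by a finite set $Q$ has *Kazhdan's property (T)* if there is $\kappa_0>0$ such that $\max_{q\in Q}\|\pi(q)v-v\|\ge\kappa_0\|v\|$ for every unitary representation $\pi$ of $\Gamma$ without nonzero invariant vectors and every vector $v$. The group $\mathbb Z$ does not have it: in the one-dimensional representation sending $1$ to $e^{i\alpha}$, $0<\alpha<2\pi$, there is no nonzero invariant vector, but $|e^{i\alpha}-1|$ is as small as we like.

On the group ring $\mathbb R[\Gamma]$ put $(\sum a_\gamma\gamma)^*=\sum a_\gamma\gamma^{-1}$. The only consequence of (T) that we need is the following theorem (Ozawa, *Noncommutative real algebraic geometry of Kazhdan's property (T)*, J. Inst. Math. Jussieu 15 (2016) 85–90).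

**Theorem 8.1 (Ozawa).** If $\Gamma$ has (T), $Q$ is a finite symmetric generating set and $\Delta=\sum_{q\in Q}(1-q)\in\mathbb R[\Gamma]$, then there are $\kappa>0$ and $\xi_1,\dots,\xi_l\in\mathbb R[\Gamma]$ with $\Delta^2-\kappa\Delta=\sum_i\xi_i^*\xi_i$.

For $\Gamma=\mathbb Z/2=\{1,s\}$, $Q=\{s\}$, we have $\Delta^2=(1-s)^2=2(1-s)=2\Delta$, so $\kappa=2$ works with no squares at all. For $\mathbb Z$ with generator $t$ and $Q=\{t,t^{-1}\}$ no such identity exists: under $t\mapsto e^{i\alpha}$ the right side is $\ge0$, while $\Delta$ becomes $a=2-2\cos\alpha$ and $a^2-\kappa a<0$ for small $\alpha\ne0$.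

This form of (T) suits us because it is a *finite* identity in the group ring. It can be lifted to the free group, where it holds up to finitely many differences $w-w'$ of words equal in $\Gamma$. These are the pairs in (A2), so the identity is available for permutations that satisfy the relations of $\Gamma$ only approximately.

How should one use it against (A1)? For permutations $\sigma_t$ of $X$ and $A\subseteq X$, let $\partial A$ be the number of pairs $(x,t)\in X\times Q_+$ with exactly one of $x,\sigma_tx$ in $A$. Suppose first that $X$ were an expander: $\partial A\ge h|A|$ whenever $|A|\le|X|/2$, with $h>0$ fixed and $|X|\ge2$. List $X$ by non-decreasing $W$ and let $A'$ be the first $\lfloor|X|/2\rfloor$ points. For each $t$ as many points enter $A'$ under $\sigma_t$ as leave it, and by (A1) a point can enter $A'$ only from $B$. So $\partial A'\le2\cdot\frac d2|B|=d|B|$, while $\partial A'\ge h|X|/3$. This is a contradiction when $|B|/|X|<h/3d$.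

The argument stops at the word "expander". Nothing prevents $X$ from being a disjoint union of two copies of a smaller system, with $W$ larger on the second copy. Then $A'$ is the first copy and $\partial A'=0$. One should halve *inside one copy*. In general $X$ does not split exactly, so a "copy" will be a set $A$ that is minimal among the almost invariant sets, with $\theta$ measuring how invariant. Halving by $W$ gives $A'\subset A$ of half the size, with boundary ratio a fixed multiple of $\theta$. This is not yet a contradiction with minimality, which requires a ratio at most $\theta$. Property (T) closes this gap: a set with a small boundary can be changed a little so as to have a *much* smaller boundary.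

## 9. Proof of the rigidity proposition

**Constants.** Take $\kappa$ and $\xi_i$ from Theorem 8.1 for $Q=Q_+\cup Q_+^{-1}$, and lifts $\tilde\xi_i\in\mathbb R[F]$, and put $\tilde\Delta=\sum_{q\in Q}(1-q)\in\mathbb R[F]$. Then $\tilde\Delta^2-\kappa\tilde\Delta-\sum_i\tilde\xi_i^*\tilde\xi_i$ lies in the kernel of $\mathbb R[F]\to\mathbb R[\Gamma]$. This kernel is spanned by differences $w-w'$ of elements of $F$ with equal images in $\Gamma$, so
$$\tilde\Delta^2-\kappa\tilde\Delta-\sum_i\tilde\xi_i^*\tilde\xi_i=\sum_jc_j(w_j-w_j')\tag{9.1}$$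
for finitely many such pairs. These are the pairs of Proposition 7.1. Put $c=\sum_j|c_j|$. Fix $\kappa_1\in(0,\min(\kappa,2d))$ and $\vartheta=1-\kappa_1/2d\in(0,1)$. Choose in order

- $k\ge1$ with $54\sqrt{k\vartheta^k}+108\,\vartheta^k\le\frac16$ (possible, as $k\vartheta^k\to0$);
- $\theta=d/(324k)$;
- $\eta=\min\{\frac12,\ \theta/d,\ 6\vartheta^k\theta/(C_k+1)\}$, where $C_k=ck/2d$;
- $\varepsilon_*=\eta/(2(d+1)^k)$.

Suppose that $X,\sigma,W,B$ as excluded in Proposition 7.1 exist. We derive a contradiction.

**Notation.** For $A\subseteq Y\subseteq X$ let $\partial_YA$ be the number of $(x,t)\in X\times Q_+$ with $x,\sigma_tx\in Y$ and exactly one of $x,\sigma_tx$ in $A$; so $\partial A=\partial_XA$. For $v\in\mathbb R^X$ let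
$$\mathcal E(v)=\sum_{t\in Q_+}\sum_{x\in X}(v(\sigma_tx)-v(x))^2,\qquad\text{so that }\mathcal E(1_A)=\partial A.$$
Let $(\lambda(w)v)(x)=v(\sigma_w^{-1}x)$. This is an orthogonal representation of $F$ on $\ell^2(X)$; extend it linearly to $\mathbb R[F]$, so that $\lambda(\xi^*)=\lambda(\xi)^*$. Let $\Delta=\lambda(\tilde\Delta)$ from now on. Grouping $t$ with $t^{-1}$,
$$\langle\Delta v,v\rangle=\sum_{t\in Q_+}\bigl(2\|v\|^2-2\langle\lambda(t)v,v\rangle\bigr)=\sum_{t\in Q_+}\|v-\lambda(t)v\|^2=\mathcal E(v).$$
Each of the $d/2$ terms is at most $4\|v\|^2$, so $0\le\Delta\le2d$. Finally let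
$$B^{(k)}=\{x:\sigma_wx\in B\text{ for some word }w\text{ over }Q\text{ of length}\le k\}.$$
Then $B\subseteq B^{(k)}$. There are at most $(d+1)^k$ such words, so $|B^{(k)}|\le(d+1)^k|B|\le\frac\eta2|X|$.

**Step 1: energy inequality.** We show that (T) forces $\Delta v$ to be large when $\mathcal E(v)$ is, up to an error located on $B$. Let $v\in\mathbb R^X$ with $0\le v\le1$. Apply $\lambda$ to (9.1) and pair with $v$. By (A2), $\sum_jc_j(\lambda(w_j)-\lambda(w_j'))v$ vanishes off $B$, and it is bounded by $c$ in absolute value on $B$. Since $\sum_i\lambda(\tilde\xi_i)^*\lambda(\tilde\xi_i)\ge0$ and $\kappa_1<\kappa$,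
$$\|\Delta v\|^2\ \ge\ \kappa_1\mathcal E(v)-c\sum_{x\in B}v(x).\tag{9.2}$$

**Step 2: smoothing an indicator function.** We average an indicator function and follow its energy. Let
$$\mathsf P=1-\frac{\Delta}{2d}=\frac12\Bigl(1+\frac1d\sum_{q\in Q}\lambda(q)\Bigr).$$
It is symmetric and doubly stochastic with non-negative entries, commutes with $\Delta$, and $0\le\mathsf P\le1$. Let $A'\subseteq X$, $v_0=1_{A'}$ and $v_j=\mathsf P^jv_0\in[0,1]^X$. Since $\Delta\mathsf P(1-\mathsf P)\ge0$, we have $\Delta\mathsf P^2\le\Delta\mathsf P=\Delta-\Delta^2/2d$. So with (9.2)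
$$\mathcal E(v_{j+1})=\langle\Delta\mathsf P^2v_j,v_j\rangle\le\mathcal E(v_j)-\tfrac1{2d}\|\Delta v_j\|^2\le\vartheta\,\mathcal E(v_j)+\tfrac c{2d}\sum_{x\in B}v_j(x).\tag{9.3}$$
The function $\mathsf P^j1_B$ is at most $1$. Its value at $x$ is an average of values $1_B(\sigma_w^{-1}x)$ with words $w$ of length $\le j$, so for $j<k$ it is supported in $B^{(k)}$. Hence
$$\sum_{x\in B}v_j(x)=\langle\mathsf P^j1_B,1_{A'}\rangle\le|A'\cap B^{(k)}|.$$
Iterating (9.3) $k$ times, with $\vartheta<1$,
$$\mathcal E(v_k)\le\vartheta^k\,\partial A'+C_k\,|A'\cap B^{(k)}|.\tag{9.4}$$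
Next we bound the distance traveled. Summing the first inequality in (9.3), $\sum_{j<k}\|\Delta v_j\|^2\le2d\,\mathcal E(v_0)=2d\,\partial A'$. Since $v_j-v_{j+1}=\Delta v_j/2d$, Cauchy–Schwarz gives
$$\|v_0-v_k\|^2\le\frac{k}{4d^2}\sum_{j<k}\|\Delta v_j\|^2\le\frac{k\,\partial A'}{2d}.\tag{9.5}$$

**Step 3: back from functions to sets.** We cut $v_k$ at a level $\tau$. For $\tau\in[\frac13,\frac23)$ let $A_\tau=\{v_k>\tau\}$. On $A_\tau\setminus A'$ we have $v_0=0$ and $v_k>\frac13$; on $A'\setminus A_\tau$ we have $v_0=1$ and $v_k<\frac23$. So $|v_k-v_0|\ge\frac13$ on $A_\tau\triangle A'$, and by (9.5)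
$$|A_\tau\triangle A'|\le\frac{9k}{2d}\,\partial A'.\tag{9.6}$$
Let $\psi$ be the truncation of $\mathbb R$ to $[\frac13,\frac23]$. For a pair $(x,t)$, the set of $\tau\in[\frac13,\frac23)$ such that exactly one of $x,\sigma_tx$ lies in $A_\tau$ has length $|\psi(v_k(\sigma_tx))-\psi(v_k(x))|$. Hence
$$\int_{1/3}^{2/3}\partial A_\tau\,d\tau=\sum_{(x,t)}|\psi(v_k(\sigma_tx))-\psi(v_k(x))|.$$
A pair with a nonzero term falls in one of two cases.

- *One end lies in $\mathrm{Mid}=\{x:\frac13<v_k(x)<\frac23\}$.* On $\mathrm{Mid}$ we have $|v_k-v_0|>\frac13$, so $|\mathrm{Mid}|\le9k\,\partial A'/2d$ by (9.5). Each point is an end of at most $d$ pairs, so there are at most $d|\mathrm{Mid}|\le\frac{9k}2\partial A'$ such pairs. As $\psi$ is $1$-Lipschitz, by Cauchy–Schwarz they contribute at most $\sqrt{\frac{9k}2\,\partial A'\,\mathcal E(v_k)}$.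
- *One value is $\le\frac13$ and the other is $\ge\frac23$.* The term is $\frac13\le3(v_k(\sigma_tx)-v_k(x))^2$, so these pairs contribute at most $3\mathcal E(v_k)$.

The interval has length $\frac13$, so some $\tau\in[\frac13,\frac23)$ satisfies
$$\partial A_\tau\le3\Bigl(\sqrt{\tfrac{9k}2\,\partial A'\,\mathcal E(v_k)}+3\,\mathcal E(v_k)\Bigr).\tag{9.7}$$

**Step 4: greedy decomposition into minimal almost invariant sets.** We look for a set $A$ that plays the role of one copy and contains few bad points. Put $X_1=X$. If $X_i\ne\emptyset$, let $A_i\subseteq X_i$ be a nonempty subset of *minimal cardinality* with $\partial_{X_i}A_i\le\theta|A_i|$; one exists, since $\partial_{X_i}X_i=0$. Put $X_{i+1}=X_i\setminus A_i$. This partitions $X$ into the $A_i$. A pair $(x,t)$ with $x,\sigma_tx$ in different parts $A_i,A_j$, $i<j$, has both ends in $X_i$ and is counted in $\partial_{X_i}A_i$. So there are at most $\sum_i\theta|A_i|=\theta|X|$ such pairs. Each of them is counted in exactly two of the numbers $\partial A_i$, so $\sum_i\partial A_i\le2\theta|X|$. Also $\sum_i|A_i\cap B^{(k)}|=|B^{(k)}|\le\frac\eta2|X|$.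

The parts with $\partial A_i>5\theta|A_i|$ have total size at most $\frac25|X|$. Those with $|A_i\cap B^{(k)}|>\eta|A_i|$ have total size at most $\frac12|X|$. Since $\frac25+\frac12<1$, there is an $i$ such that $A:=A_i$ satisfies
$$\partial A\le5\theta|A|,\qquad|A\cap B^{(k)}|\le\eta|A|.\tag{9.8}$$
We check that $r:=|A|\ge2$. If $A=\{x\}$, then $x\notin B$, as $\eta<1$. So by (A1) $\sigma_tx\ne x$ for all $t\in Q_+$, and the distinct pairs $(x,t)$, $(\sigma_t^{-1}x,t)$, $t\in Q_+$, give $\partial A=d>5\theta$, contradicting (9.8).

**Step 5: halving with $W$.** We use (A1) to find half of $A$ with small boundary. Enumerate $A=\{a_1,\dots,a_r\}$ with $W$ non-decreasing, and let $A'=\{a_1,\dots,a_{\lfloor r/2\rfloor}\}$. Since $r\ge2$, $\frac r3\le|A'|\le\frac r2$. As $\sigma_t$ is a permutation, as many points leave $A'$ under $\sigma_t$ as enter it. So $\partial A'=2\,\#\{(x,t):x\notin A',\ \sigma_tx\in A'\}$. For such a pair there are two possibilities.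

- $x\notin A$ and $\sigma_tx\in A$. By the same balance for $A$, there are at most $\frac12\partial A$ such pairs.
- $x\in A\setminus A'$ and $\sigma_tx\in A'$. Then $W(\sigma_tx)\le W(x)$, so $x\in A\cap B$ by (A1). There are at most $|Q_+||A\cap B|=\frac d2|A\cap B|$ such pairs.

Since $B\subseteq B^{(k)}$, (9.8) and $\eta\le\theta/d$ give
$$\partial A'\le\partial A+d\,|A\cap B|\le(5\theta+d\eta)|A|\le6\theta|A|.\tag{9.9}$$

**Step 6: a smaller almost invariant set.** We apply Steps 2 and 3 to this $A'$ and contradict the minimality of $A=A_i$. By (9.4), (9.9), (9.8) and $C_k\eta\le6\vartheta^k\theta$,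
$$\mathcal E(v_k)\le6\vartheta^k\theta|A|+C_k\eta|A|\le12\vartheta^k\theta|A|.$$
Since $\frac92\cdot6\cdot12=324=18^2$, (9.7) gives, for some $\tau$,
$$\partial A_\tau\le3\theta|A|\bigl(18\sqrt{k\vartheta^k}+36\,\vartheta^k\bigr)\le\tfrac16\theta|A|$$
by the choice of $k$. By (9.6) and (9.9), $|A_\tau\triangle A'|\le27k\theta|A|/d=\frac1{12}|A|$ by the choice of $\theta$. Let $A''=A_\tau\cap X_i$. Since $A'\subseteq A\subseteq X_i$,
$$|A''|\ge|A'\cap A_\tau|\ge\tfrac13|A|-\tfrac1{12}|A|=\tfrac14|A|>0,\qquad|A''|\le|A_\tau|\le\tfrac12|A|+\tfrac1{12}|A|<|A|.$$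
A pair with both ends in $X_i$ and exactly one of them in $A''$ has exactly one end in $A_\tau$. So
$$\partial_{X_i}A''\le\partial A_\tau\le\tfrac16\theta|A|\le\tfrac46\theta|A''|<\theta|A''|.$$
Thus $A''$ is a nonempty subset of $X_i$, smaller than $A_i$, with $\partial_{X_i}A''\le\theta|A''|$. This contradicts the choice of $A_i$ and proves Proposition 7.1. $\square$

By the claim of Section 7, $N$ is not sofic. With Sections 5 and 6 this proves Theorem 2.2: the monoid $N$ in the question need not be sofic.

## 10. Erasing the products of non-units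

In our pair, $M$ arises from $N$ by setting all products of two non-units equal to $0$, and $M$ is sofic though $N$ is not. When the monoid we start from is sofic, this operation preserves soficity.

**Proposition 10.1.** Let $N$ be a sofic monoid with group of units $G$ and $I=N\setminus G$. Let $N_0=N\sqcup\{0\}$, where products with a factor in $G$ are as in $N$, products of two elements of $I$ are $0$, and $0$ is absorbing. Then $N_0$ is a sofic monoid.

*Proof.* By the facts of Section 2, the $\mathcal J$-class of $1$ in $N$ is $G$, so $I$ is an ideal by Lemma 2.1. Associativity of $N_0$ follows as for $M$ in Section 5: with at most one factor outside $G$ it holds as in $N$, or trivially if that factor is $0$; with at least two factors in $I\cup\{0\}$ both bracketings are $0$.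

**Step 1: the maps.** Let $K\subseteq N_0$ be finite and $0<\varepsilon\le 1$. Let $\varphi_0:N\to\mathrm{Map}(X_0)$ be a sofic approximation for $(K\setminus\{0\},\varepsilon/2)$. Let $X_0'=\{x':x\in X_0\}$ be a copy of $X_0$, and put $Y=X_0'\sqcup\{*\}$, $X=(X_0\times\{1,\dots,L\})\sqcup Y$. Define

- for $g\in G$: $\varphi(g)(x,i)=(\varphi_0(g)x,i)$, $\varphi(g)x'=(\varphi_0(g)x)'$, $\varphi(g)*=*$;
- for $a\in I$: $\varphi(a)(x,i)=(\varphi_0(a)x)'$, and $\varphi(a)$ maps $Y$ to $*$;
- $\varphi(0)$ is constant with value $*$.

Then $\varphi(1)=\mathrm{id}_X$, as $\varphi_0(1)=\mathrm{id}$.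

**Step 2: multiplicativity on $X_0\times\{1,\dots,L\}$.** Let $g,h\in K\cap G$ and $a\in K\cap I$. At $(x,i)$ the pair $(g,h)$ gives $(\varphi_0(g)\varphi_0(h)x,i)$ against $(\varphi_0(gh)x,i)$. The pair $(a,g)$ gives $(\varphi_0(a)\varphi_0(g)x)'$ against $(\varphi_0(ag)x)'$. The pair $(g,a)$ gives $(\varphi_0(g)\varphi_0(a)x)'$ against $(\varphi_0(ga)x)'$. So these pairs are multiplicative wherever $\varphi_0$ is. For two elements of $I$, or a factor $0$, both sides are $*$.

**Step 3: separation on $X_0\times\{1,\dots,L\}$.** Two distinct units, or two distinct elements of $I$, in $K$ differ at $(x,i)$ wherever $\varphi_0$ separates them at $x$. A unit and a non-unit, or $0$ and another element, differ everywhere there, because the values lie in disjoint parts of $X$.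

So on $X_0\times\{1,\dots,L\}$ each condition fails at a proportion at most $\varepsilon/2$ of the points. Take $L$ so large that $|Y|/|X|\le\varepsilon/2$; then (i) and (ii) hold within $\varepsilon$. $\square$
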